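# Polynomials of operators on $\ell_p^n$ and their numerical ranges: growth at least $n^{|1-2/p|}$

## 1. The Euclidean bound, $p=2$

For an operator $T$ on $\ell_2^n=\mathbb C^n$ the classical numerical range is
$$W(T)=\Bigl\{\sum_j (Tx)_j\overline{x_j}:\ \|x\|_2=1\Bigr\}\subset\mathbb C .$$
It contains every eigenvalue of $T$ (take $x$ to be a unit eigenvector), but it is usually larger than the spectrum. For a compact set $K\subset\mathbb C$ and a complex polynomial $f$ write $\|f\|_K=\sup_{z\in K}|f(z)|$. We ask how large $\|f(T)\|$ can be compared with $\|f\|_{W(T)}$.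

Try the smallest non-normal operator, $E(a,b)=(0,a)$ on $\ell_2^2$. Here $W(E)=\{a\overline b:\ |a|^2+|b|^2=1\}$ is the closed disc of radius $\tfrac12$ about $0$. With $f(z)=z$ we get $\|f(E)\|=1$ and $\|f\|_{W(E)}=\tfrac12$, so the ratio is $2$. In Euclidean space the ratio never becomes large, in any dimension.

**Proposition 1.** For every $n$, every $T\in\mathcal L(\ell_2^n)$ and every polynomial $f$, the set $W(T)$ is compact and convex, and $\|f(T)\|\le(1+\sqrt2)\,\|f\|_{W(T)}$.

**Proof.** The set $W(T)$ is the image of the compact unit sphere under a continuous map, so it is compact. It is convex by the Toeplitz–Hausdorff theorem. The inequality is the Crouzeix–Palencia theorem (SIAM J. Matrix Anal. Appl. 38 (2017), 649–655), which we quote. $\square$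

The depth is in the quoted theorem, and the point to keep is that $1+\sqrt2$ does not depend on $n$. Both ingredients are theorems about Hilbert space. What changes if the Euclidean norm is replaced by the $\ell_p$-norm? Some dependence on $n$ then has to be expected, and the question is at what rate.

## 2. Two numerical ranges on $\ell_p^n$ and two constants

Throughout, $1<p<\infty$ and $1/p+1/q=1$. The space $\ell_p^n$ is $\mathbb C^n$ with the $\ell_p$-norm, $\mathcal L(\ell_p^n)$ carries the operator norm, and $\langle y,x^*\rangle=\sum_jy_jx_j^*$, a pairing without conjugation, under which $(\ell_p^n)^*=\ell_q^n$. If $\|x\|_p=1$, the equality case of Hölder's inequality says that exactly one $x^*\in\ell_q^n$ satisfies $\|x^*\|_q=\langle x,x^*\rangle=1$, namely $x^*_j=\overline{x_j}|x_j|^{p-2}$, read as $0$ when $x_j=0$. The map $z\mapsto\overline z|z|^{p-2}$ has modulus $|z|^{p-1}$, so it is continuous on $\mathbb C$, and $x\mapsto x^*$ is continuous.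

**Definition (spatial numerical range).** For $T\in\mathcal L(\ell_p^n)$,
$$W(T)=\{\langle Tx,x^*\rangle:\ \|x\|_p=\|x^*\|_q=\langle x,x^*\rangle=1\}=\Bigl\{\sum_j(Tx)_j\overline{x_j}|x_j|^{p-2}:\ \|x\|_p=1\Bigr\}.$$

**Definition (algebraic numerical range).** For $T\in\mathcal L(\ell_p^n)$,
$$V(T)=\{\varphi(T):\ \varphi\in\mathcal L(\ell_p^n)^*,\ \|\varphi\|=\varphi(I)=1\}.$$

For example, if $T=\mathrm{diag}(d_1,\dots,d_n)$, then $W(T)=\{\sum_jd_j|x_j|^p:\sum_j|x_j|^p=1\}$ is the convex hull of the $d_j$. For any $T$, each eigenvalue lies in $W(T)$: if $Tx=\lambda x$ and $\|x\|_p=1$, then $\langle Tx,x^*\rangle=\lambda$. Since $W(T)$ is the continuous image of the unit sphere of $\mathbb C^n$, it is compact and connected.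

**Lemma 2.** $V(T)=\operatorname{conv}W(T)$.

**Proof.** If $\|x\|_p=\|x^*\|_q=\langle x,x^*\rangle=1$, then $\varphi(A)=\langle Ax,x^*\rangle$ satisfies $\|\varphi\|=\varphi(I)=1$, so $W(T)\subset V(T)$. The set $V(T)$ is convex because the set of admissible $\varphi$ is. Hence $\operatorname{conv}W(T)\subset V(T)$.

For the converse, $\operatorname{conv}W(T)$ is compact and convex, hence an intersection of closed half-planes. Fix $\theta$, put $A=e^{-i\theta}T$ and $r=\max\operatorname{Re}W(A)$; we must show $\operatorname{Re}\varphi(A)\le r$ for every admissible $\varphi$. Let $t>0$ be so small that $1-tr>0$. For a unit vector $x$ with its functional $x^*$,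
$$\|(I-tA)x\|\ge\operatorname{Re}\langle(I-tA)x,x^*\rangle\ge1-tr,$$
so $\|(I-tA)x\|\ge(1-tr)\|x\|$ for all $x$. Apply this to $x=(I+tA)y$ to obtain
$$(1-tr)\|(I+tA)y\|\le\|y-t^2A^2y\|\le(1+t^2\|A\|^2)\|y\|.$$
Thus $1+t\operatorname{Re}\varphi(A)=\operatorname{Re}\varphi(I+tA)\le\|I+tA\|\le\dfrac{1+t^2\|A\|^2}{1-tr}$. Subtracting $1$ and dividing by $t$ gives $\operatorname{Re}\varphi(A)\le\dfrac{r+t\|A\|^2}{1-tr}$, and $t\to0$ gives the claim. $\square$

**Definition (the constants).** Put
$$\mathcal C^W_{n,p}=\sup_{T\in\mathcal L(\ell_p^n)}\ \sup_{\|f\|_{W(T)}\ne0}\frac{\|f(T)\|}{\|f\|_{W(T)}},\qquad \mathcal C^V_{n,p}=\sup_{T\in\mathcal L(\ell_p^n)}\ \sup_{\|f\|_{V(T)}\ne0}\frac{\|f(T)\|}{\|f\|_{V(T)}},$$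
with $f$ ranging over complex polynomials.

Taking $f\equiv1$ shows that both are at least $1$. Moreover $\mathcal C^V_{n,p}\le\mathcal C^W_{n,p}$. Indeed $W(T)\subset V(T)$ gives $\|f\|_{W(T)}\le\|f\|_{V(T)}$. Also, if $\|f\|_{W(T)}=0$ then $\|f\|_{V(T)}=0$: the connected set $W(T)$ is either infinite, so that $f=0$, or a single point, so that $V(T)=W(T)$.

Put $\alpha_p=\max\{1/p,1/q\}-\tfrac12=|\tfrac1p-\tfrac12|$. It is known that $\mathcal C^V_{n,p}\ge c\,n^{\alpha_p}$ and $\mathcal C^W_{n,p}\ge c\,n^{\alpha_p}$ for $n\ge2$, with an absolute constant $c>0$. The question, from Vladimir Müller and Yuri Tomilov, "Numerical and essential numerical ranges on $\ell_p$", arXiv:2606.22693 (2026), is whether this rate is right: for fixed $p$, is there $C_p$ with $\mathcal C^V_{n,p}\le C_pn^{\alpha_p}$ for all $n$, and, more strongly, is there $C_p'$ with $\mathcal C^W_{n,p}\le C_p'n^{\alpha_p}$ for all $n$?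

**Theorem 3.** Let $1<p<\infty$ and $\tau_p=p^{1/p}q^{1/q}\in[1,2]$.

1. For all $k\ge1$, $\ \mathcal C^W_{2k,p}\ge\mathcal C^V_{2k,p}\ge\tfrac{\tau_p}2k^{2\alpha_p}$. Consequently $\mathcal C^W_{n,p}\ge\mathcal C^V_{n,p}\ge\tfrac16n^{2\alpha_p}$ for all $n\ge2$.
2. If $p\ne2$, then for every $k$ and every $\delta>0$ there is $T\in\mathcal L(\ell_p^{2k})$ with $V(T)\subset\overline{\mathbb D}$ and $\sup_m\|T^m\|\ge(\tfrac{\tau_p}e-\delta)k^{2\alpha_p}$.
3. $\mathcal C^V_{n,2}=\mathcal C^W_{n,2}\le1+\sqrt2$ for all $n$.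

Hence $C_p$ exists if and only if $p=2$, and the same holds for $C_p'$. For if $p\ne2$, then $\alpha_p>0$ and $\mathcal C^V_{n,p}/n^{\alpha_p}\ge\tfrac16n^{\alpha_p}\to\infty$, so no $C_p$ exists, and no $C_p'$ exists because $\mathcal C^W_{n,p}\ge\mathcal C^V_{n,p}$. For $p=2$ we have $\alpha_2=0$, and Part 3 supplies both constants. For $p\ne2$ only a lower bound is proved here; the exact order of growth is not determined.

That $\tau_p\in[1,2]$ is a fact about entropy: $\log\tau_p=\frac1p\log p+\frac1q\log q$ is the entropy of the probability vector $(\frac1p,\frac1q)$, so it lies in $[0,\log2]$.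

**Proof of Part 3.** By Proposition 1, $W(T)$ is convex when $p=2$, so $V(T)=W(T)$ by Lemma 2 and the two constants coincide. The bound is Proposition 1. $\square$

**Lemma 4 (transposes).** For $T\in\mathcal L(\ell_q^n)$ let $T^t\in\mathcal L(\ell_p^n)$ be the transpose. Then $\|f(T^t)\|=\|f(T)\|$ for every polynomial $f$, $W(T^t)=W(T)$ and $V(T^t)=V(T)$. Hence $\mathcal C^V_{n,p}=\mathcal C^V_{n,q}$. Also $\alpha_p=\alpha_q$ and $\tau_p=\tau_q$.

**Proof.** We have $f(T^t)=f(T)^t$, and the transpose is the Banach space adjoint for our pairing, so the norms agree. If $(x,x^*)$ runs through the pairs in $\ell_p^n\times\ell_q^n$ with $\|x\|_p=\|x^*\|_q=\langle x,x^*\rangle=1$, then $(x^*,x)$ runs through the corresponding pairs for $\ell_q^n$. Since $\langle T^tx,x^*\rangle=\langle Tx^*,x\rangle$, we get $W(T^t)=W(T)$, and $V(T^t)=V(T)$ by Lemma 2. As $T\mapsto T^t$ is a bijection, the constants agree. The remaining equalities are clear from the definitions. $\square$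

If $p=2$, the bounds in Part 1 say $\mathcal C^V_{2k,2}\ge1$ and $\mathcal C^V_{n,2}\ge\frac16$, which hold because the constants are at least $1$. So **from now on $p>2$**, until Section 9. Then $2\alpha_p=1-\frac2p$.

## 3. A single Jordan block on $\ell_p^2$

We first do dimension two by hand. It explains $\tau_p$ and produces an inequality we need later.

**Lemma 5.** For $u,v\ge0$, $\ \tau_p\,u\,v^{p-1}\le u^p+v^p$. If $u^p=\frac1p$ and $v^p=\frac1q$, equality holds.

**Proof.** Put $X=pu^p$ and $Y=qv^p$ in the weighted AM–GM inequality $X^{1/p}Y^{1/q}\le\frac Xp+\frac Yq$. Since $p/q=p-1$, the left side is $p^{1/p}q^{1/q}u\,v^{p/q}=\tau_pu\,v^{p-1}$, and the right side is $u^p+v^p$. If $u^p=\frac1p$, $v^p=\frac1q$, then $X=Y=1$ and both sides equal $1$. $\square$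

Let $T(a,b)=(\lambda a,\lambda b+\gamma a)$ on $\ell_p^2$, with $\gamma>0$. For $|a|^p+|b|^p=1$,
$$\langle Tx,x^*\rangle=\lambda+\gamma\,a\,\overline b|b|^{p-2}.$$
By Lemma 5, the largest value of $|a||b|^{p-1}$ is $1/\tau_p$. Rotating $a$ changes the phase arbitrarily, and by continuity every modulus in $[0,1/\tau_p]$ occurs. So $W(T)=V(T)$ is the closed disc of center $\lambda$ and radius $\rho=\gamma/\tau_p$. If $\lambda=1-\eta$ with $0<\eta<1$, this disc lies in $\overline{\mathbb D}$ exactly when $\gamma\le\tau_p\eta$. An off-diagonal entry proportional to the damping $\eta$ is what the unit disc can afford.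

On the other side, $f(T)(a,b)=(f(\lambda)a,\ f(\lambda)b+\gamma f'(\lambda)a)$. Cauchy's estimate on the disc $V(T)$ gives $|f'(\lambda)|\le\|f\|_{V(T)}/\rho$, so
$$\|f(T)\|\le|f(\lambda)|+\gamma|f'(\lambda)|\le(1+\tau_p)\|f\|_{V(T)}\le3\|f\|_{V(T)}.$$
One Jordan block gives only a constant. Growth in $n$ has to come from many blocks interacting.

## 4. Coupling blocks with one common eigenvalue

The $\ell_p$-norm makes interaction profitable. Fix $k\ge1$, put $\omega=e^{2\pi i/k}$, index $\mathbb C^k$ by $\mathbb Z/k$, and let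
$$\chi_\kappa(j)=k^{-1/p}\omega^{\kappa j},\qquad Ra=\sum_\kappa a_\kappa\chi_\kappa .$$
Each column $Re_\kappa=\chi_\kappa$ is a unit vector of $\ell_p^k$, yet $R$ has large norm.

**Lemma 6.** (i) $\|Ra\|_p\le\|a\|_q$ for all $a\in\mathbb C^k$. (ii) $\|R\|_{\ell_p^k\to\ell_p^k}= k^{1-2/p}$; we shall use only the inequality $\ge$ in the proof of Theorem 3.

**Proof.** (i) We have $\|Ra\|_p=\bigl(\frac1k\sum_j|\sum_\kappa a_\kappa\omega^{\kappa j}|^p\bigr)^{1/p}$, which is the $L_p$-norm, for normalized counting measure on $\mathbb Z/k$, of the function $F_a(j)=\sum_\kappa a_\kappa\omega^{\kappa j}$. By Parseval, $a\mapsto F_a$ has norm $1$ from $\ell_2$ to $L_2$. By the triangle inequality it has norm at most $1$ from $\ell_1$ to $L_\infty$. The Riesz–Thorin theorem with parameter $\vartheta=2/p$ gives norm at most $1$ from $\ell_q$ to $L_p$, because $\frac{1-\vartheta}1+\frac\vartheta2=1-\frac1p=\frac1q$ and $\frac{1-\vartheta}\infty+\frac\vartheta2=\frac1p$. This is the Hausdorff–Young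 inequality on $\mathbb Z/k$.

(ii) Let $a=(1,\dots,1)$, so $\|a\|_p=k^{1/p}$. The sum $\sum_\kappa\omega^{\kappa j}$ is $k$ for $j=0$ and $0$ otherwise. Hence $Ra$ equals $k^{1-1/p}$ at $j=0$ and vanishes elsewhere, so $\|Ra\|_p=k^{1-1/p}$ and $\|R\|\ge k^{1-2/p}$. Conversely, by (i) and Hölder with $\frac1q-\frac1p=1-\frac2p$, $\|Ra\|_p\le\|a\|_q\le k^{1-2/p}\|a\|_p$. $\square$

Since $k^{1-2/p}=k^{2\alpha_p}$ is the growth claimed in Theorem 3, a natural first attempt is to use $R$ as the off-diagonal part of $k$ Jordan blocks with the same eigenvalue. Let $\ell_p^{2k}=\ell_p^k\oplus_p\ell_p^k$, with $\|(a,b)\|^p=\|a\|_p^p+\|b\|_p^p$, and let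
$$T_0(a,b)=(\lambda a,\ \lambda b+\gamma Ra).$$
The corner of $f(T_0)$ is $\gamma f'(\lambda)R$, and its norm contains the factor $k^{2\alpha_p}$. But the numerical range contains it too. For a unit vector $(a,b)$ the value is $\lambda+\gamma\langle Ra,b^*\rangle$ with $b^*_j=\overline{b_j}|b_j|^{p-2}$. By Lemma 5,
$$|\langle Ra,b^*\rangle|\le\|R\|\,\|a\|_p\|b\|_p^{p-1}\le\|R\|/\tau_p,$$
and this is attained: take $a$ constant with $\|a\|_p^p=\frac1p$ and $b$ the positive multiple of $Ra$ with $\|b\|_p^p=\frac1q$, so that $\langle Ra,b^*\rangle=\|Ra\|_p\|b\|_p^{p-1}$. As in Section 3 (rotate $a$, use connectedness of the sphere), $W(T_0)=V(T_0)$ is the closed disc of center $\lambda$ and radius $\rho=\gamma\|R\|/\tau_p$. Cauchy's estimate gives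
$$\|f(T_0)\|\le|f(\lambda)|+\gamma\|R\||f'(\lambda)|\le(1+\tau_p)\|f\|_{V(T_0)} .$$
The gain has cancelled exactly. The vector $a=(1,\dots,1)$ excites all blocks at once, and the couplings add up in $W(T_0)$ just as they do in $f(T_0)$.

## 5. Spreading the eigenvalues around the circle

To stop the couplings from adding up in the numerical range, give each block its own eigenvalue on a circle just inside the unit circle. Look at the numerical range in a fixed direction $e^{i\theta}$. The disc is strictly convex, so an eigenvalue $(1-\eta)\omega^\kappa$ comes close to the supporting line in that direction for at most one $\kappa$. All others keep a distance depending on $k$ but not on $\eta$. Mass on those other coordinates is expensive compared with $\eta$. The single cheap coordinate $\kappa_0$ is coupled only through the unit vector $\chi_{\kappa_0}$, as in Section 3. By contrast, $f(T)$ has no direction: a polynomial $f$ can have $|f'|$ of order $1/\eta$ at all $k$ eigenvalues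 at once, and then the full norm of $R$ appears in the corner.

For this we need an operator of norm $1$ on the second summand which has each $\chi_\kappa$ as an eigenvector with eigenvalue $\omega^\kappa$. The cyclic shift does it. Put
$$\Lambda=\mathrm{diag}(\omega^\kappa),\qquad(Sb)(j)=b(j+1).$$
Then $S$ is an isometry of $\ell_p^k$, and $(S\chi_\kappa)(j)=k^{-1/p}\omega^{\kappa(j+1)}=\omega^\kappa\chi_\kappa(j)$, so $S\chi_\kappa=\omega^\kappa\chi_\kappa$ and $SR=R\Lambda$. For $0<\eta<1$ and $\gamma>0$ define on $\ell_p^{2k}=\ell_p^k\oplus_p\ell_p^k$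
$$T(a,b)=\bigl((1-\eta)\Lambda a,\ (1-\eta)Sb+\gamma Ra\bigr).\tag{1}$$

For $k=1$ this is the Jordan block of Section 3 with $\lambda=1-\eta$. For $k=2$ we have $\omega=-1$ and
$$\Lambda=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\quad S=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad R=2^{-1/p}\begin{pmatrix}1&1\\1&-1\end{pmatrix},\quad SR=R\Lambda=2^{-1/p}\begin{pmatrix}1&-1\\1&1\end{pmatrix}.$$

Some damping is needed. With $\eta=0$, take $a=ue_0$ and $b=v\chi_0$ with $u,v>0$ and $u^p+v^p=1$. Then $\langle\chi_0,\chi_0^*\rangle=1$ gives the value $u^p+v^p+\gamma uv^{p-1}>1$ in the numerical range.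

## 6. The numerical range stays in the disc

Let $\sigma=1-\cos(\pi/k)>0$, let $\varepsilon\in(0,1]$, and choose
$$0<\eta\le\min\{\tfrac12,\ \varepsilon^p\sigma k^{-(p-2)}\},\qquad\gamma=s\eta,\qquad s=\tau_p(1+\varepsilon^q)^{-1/q}.\tag{2}$$

**Proposition 7.** If (2) holds, the operator $T$ in (1) satisfies $V(T)\subset\overline{\mathbb D}$.

**Step 1: reduce to a scalar inequality.** By Lemma 2 it suffices to show $\operatorname{Re}e^{-i\theta}\langle Tx,x^*\rangle\le1$ for every real $\theta$ and every $x=(a,b)$ with $\|a\|_p^p+\|b\|_p^p=1$. Write $b_j^*=\overline{b_j}|b_j|^{p-2}$; then $\|b^*\|_q=\|b\|_p^{p-1}$, and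
$$\langle Tx,x^*\rangle=(1-\eta)\sum_\kappa\omega^\kappa|a_\kappa|^p+(1-\eta)\langle Sb,b^*\rangle+\gamma\langle Ra,b^*\rangle.$$
Since $|\langle Sb,b^*\rangle|\le\|Sb\|_p\|b^*\|_q=\|b\|_p^p$ and $|\langle Ra,b^*\rangle|\le\|Ra\|_p\|b\|_p^{p-1}$,
$$\operatorname{Re}e^{-i\theta}\langle Tx,x^*\rangle\le(1-\eta)\sum_\kappa\cos\bigl(\tfrac{2\pi\kappa}k-\theta\bigr)|a_\kappa|^p+(1-\eta)\|b\|_p^p+\gamma\|Ra\|_p\|b\|_p^{p-1}.$$
Subtract this from $1=\sum_\kappa|a_\kappa|^p+\|b\|_p^p$. It suffices to prove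
$$\gamma\|Ra\|_p\|b\|_p^{p-1}\le\sum_\kappa D_\kappa|a_\kappa|^p+\eta\|b\|_p^p,\qquad D_\kappa=1-(1-\eta)\cos\bigl(\tfrac{2\pi\kappa}k-\theta\bigr).\tag{3}$$

**Step 2: bound the right side from below, using strict convexity.** Always $D_\kappa\ge1-(1-\eta)=\eta$. The angles $2\pi\kappa/k$ are spaced by $2\pi/k$ around the circle, so the open arc of length $2\pi/k$ centered at $\theta$ contains at most one of them. Hence there is an index $\kappa_0=\kappa_0(\theta)$ such that every $\kappa\ne\kappa_0$ has angular distance at least $\pi/k$ from $\theta$. (If the arc contains none of the angles, take any $\kappa_0$.) Indices $\kappa\ne\kappa_0$ exist only if $k\ge2$, and then $\cos(\pi/k)\ge0$, so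
$$D_\kappa\ge1-(1-\eta)\cos(\pi/k)\ge1-\cos(\pi/k)=\sigma\qquad(\kappa\ne\kappa_0).$$
Put
$$A_0=\eta^{1/p}|a_{\kappa_0}|,\qquad A_1=\Bigl(\sigma\sum_{\kappa\ne\kappa_0}|a_\kappa|^p\Bigr)^{1/p},\qquad A=(A_0^p+A_1^p)^{1/p}.$$
Then $\sum_\kappa D_\kappa|a_\kappa|^p\ge A^p$.

**Step 3: bound $\|Ra\|_p$ by $A$, so that the expensive coordinates hardly count.** By Lemma 6(i) and the triangle inequality in $\ell_q$, then Hölder with $\frac1q-\frac1p=1-\frac2p$,
$$\|Ra\|_p\le|a_{\kappa_0}|+\Bigl(\sum_{\kappa\ne\kappa_0}|a_\kappa|^q\Bigr)^{1/q}\le|a_{\kappa_0}|+k^{1-2/p}\Bigl(\sum_{\kappa\ne\kappa_0}|a_\kappa|^p\Bigr)^{1/p}=\eta^{-1/p}A_0+k^{1-2/p}\sigma^{-1/p}A_1.$$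
The choice (2) gives $\eta k^{p-2}\le\varepsilon^p\sigma$. Taking $p$-th roots yields $k^{1-2/p}\sigma^{-1/p}\le\varepsilon\eta^{-1/p}$. With Hölder for two terms,
$$\|Ra\|_p\le\eta^{-1/p}(A_0+\varepsilon A_1)\le\eta^{-1/p}(1+\varepsilon^q)^{1/q}A.$$
The factor $k^{1-2/p}$, which was fatal in Section 4, has been absorbed by making $\eta$ small.

**Step 4: conclude as for a single Jordan block.** By (2), $\gamma(1+\varepsilon^q)^{1/q}=\tau_p\eta$. Moreover $\eta\cdot\eta^{-1/p}=\eta^{1/q}=(\eta^{1/p})^{p-1}$. So Step 3 and Lemma 5 with $u=A$, $v=\eta^{1/p}\|b\|_p$ give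
$$\gamma\|Ra\|_p\|b\|_p^{p-1}\le\tau_p\,A\,(\eta^{1/p}\|b\|_p)^{p-1}\le A^p+\eta\|b\|_p^p\le\sum_\kappa D_\kappa|a_\kappa|^p+\eta\|b\|_p^p.$$
This is (3), which proves Proposition 7. $\square$

## 7. The corner of $f(T)$, and powers of $T$

We now compute $f(T)$. Put $\lambda_\kappa=(1-\eta)\omega^\kappa$. By (1) and $S\chi_\kappa=\omega^\kappa\chi_\kappa$,
$$T(e_\kappa,0)=(\lambda_\kappa e_\kappa,\gamma\chi_\kappa),\qquad T(0,\chi_\kappa)=\lambda_\kappa(0,\chi_\kappa).$$
So $T$ acts on the span of $(e_\kappa,0)$ and $(0,\chi_\kappa)$ as a Jordan block with eigenvalue $\lambda_\kappa$ and off-diagonal entry $\gamma$. By induction on $m$, $T^m(e_\kappa,0)=(\lambda_\kappa^me_\kappa,\gamma m\lambda_\kappa^{m-1}\chi_\kappa)$: applying $T$ once more gives the second component $\gamma\lambda_\kappa^m\chi_\kappa+\lambda_\kappa\gamma m\lambda_\kappa^{m-1}\chi_\kappa=\gamma(m+1)\lambda_\kappa^m\chi_\kappa$. Hence for every polynomial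
$$f(T)(e_\kappa,0)=\bigl(f(\lambda_\kappa)e_\kappa,\ \gamma f'(\lambda_\kappa)\chi_\kappa\bigr).$$
The lower-left block of $f(T)$ is therefore $a\mapsto\gamma\sum_\kappa f'(\lambda_\kappa)a_\kappa\chi_\kappa$. The inclusion $a\mapsto(a,0)$ is isometric and the projection $(a,b)\mapsto b$ has norm at most $1$, so
$$\|f(T)\|\ge\gamma\,\bigl\|R\,\mathrm{diag}(f'(\lambda_\kappa))\bigr\|.\tag{4}$$

**Proof of Theorem 3, Part 2, for $p>2$.** We want a polynomial with large derivative of equal modulus at all $\lambda_\kappa$; a monomial tuned to the damping is enough. Fix $k$ and $\varepsilon$, and let $M\ge2$ be so large that $\eta=1/M$ satisfies (2). For $f(z)=z^M$,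
$$f'(\lambda_\kappa)=M(1-\tfrac1M)^{M-1}\omega^{\kappa(M-1)},\qquad(1-\tfrac1M)^{M-1}=\bigl(1+\tfrac1{M-1}\bigr)^{-(M-1)}\ge e^{-1}.$$
Thus $\mathrm{diag}(f'(\lambda_\kappa))=M(1-\frac1M)^{M-1}\Lambda^{M-1}$. Since $\Lambda^{M-1}$ is an isometry of $\ell_p^k$ onto itself, $\|R\Lambda^{M-1}\|=\|R\|$. With $\gamma M=s\eta M=s$, (4) and Lemma 6(ii) give
$$\|T^M\|\ge\gamma M(1-\tfrac1M)^{M-1}\|R\|\ge\frac se\,k^{1-2/p}.$$
By Proposition 7, $V(T)\subset\overline{\mathbb D}$. As $\varepsilon\to0$ we have $s\to\tau_p$, so a small $\varepsilon$ achieves $\frac se\ge\frac{\tau_p}e-\delta$. $\square$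

Moreover $\|z^M\|_{V(T)}\le1$, and it is nonzero because the eigenvalues $\lambda_\kappa\ne0$ lie in $V(T)$. So already $\mathcal C^V_{2k,p}\ge\frac{\tau_p}ek^{2\alpha_p}$, and this settles both questions negatively for $p>2$. It also shows that numerical radius at most $1$ does not give power-boundedness with a constant independent of $n$.

## 8. A Blaschke product of degree $k$

To improve $\tau_p/e$ to $\tau_p/2$, replace the monomial by a function bounded by $1$ on the disc with larger derivatives at the $\lambda_\kappa$. The Schwarz–Pick inequality limits such derivatives to $1/(1-(1-\eta)^2)=1/(\eta(2-\eta))$, which is about $1/(2\eta)$. The Blaschke product with zeros exactly at the $\lambda_\kappa$ attains this asymptotically, with phases we can handle.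

**Proof of Theorem 3, Part 1, for $p>2$ and $n=2k$.**

**Step 1: the function.** It should be bounded by $1$ on $\overline{\mathbb D}$ with derivative of order $\frac1{2\eta}$ at every $\lambda_\kappa$. Let $w_0=(1-\eta)^k$, $\beta(w)=\dfrac{w-w_0}{1-w_0w}$ and $f(z)=\beta(z^k)$. Then $f$ is analytic in $|z|<w_0^{-1/k}=\frac1{1-\eta}$, a neighborhood of $\overline{\mathbb D}$, and $\sup_{\overline{\mathbb D}}|f|=1$. We have $\beta'(w)=\dfrac{1-w_0^2}{(1-w_0w)^2}$, so $\beta'(w_0)=(1-w_0^2)^{-1}$. Also $\lambda_\kappa^k=w_0$ and $\lambda_\kappa^{k-1}=(1-\eta)^{k-1}\omega^{-\kappa}$. By the chain rule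
$$f'(\lambda_\kappa)=\beta'(w_0)\,k\lambda_\kappa^{k-1}=t\,\omega^{-\kappa},\qquad t=\frac{k(1-\eta)^{k-1}}{1-(1-\eta)^{2k}}.$$
As $\eta\to0$, $1-(1-\eta)^{2k}=2k\eta+O(\eta^2)$, so $\eta t\to\frac12$.

**Step 2: pass to polynomials.** The constant $\mathcal C^V$ is defined with polynomials, so let $f_N$ be the Taylor polynomials of $f$ at $0$. Since $f$ is analytic in a larger disc, $f_N\to f$ and $f_N'\to f'$ uniformly on $\overline{\mathbb D}$. Hence $\sup_{\overline{\mathbb D}}|f_N|\to1$ and $f_N'(\lambda_\kappa)\to f'(\lambda_\kappa)=t\omega^{-\kappa}\ne0$.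

**Step 3: check that $f_N$ is admissible.** We need $\|f_N\|_{V(T)}\ne0$. For large $N$ the polynomial $f_N$ is not zero, so it suffices that $V(T)$ is infinite. For $k\ge2$ it is convex and contains the distinct eigenvalues $\lambda_\kappa$. For $k=1$, Section 3 shows that $W(T)$ is a disc of radius $\gamma/\tau_p>0$.

**Step 4: estimate.** By Proposition 7, $\|f_N\|_{V(T)}\le\sup_{\overline{\mathbb D}}|f_N|$. With (4),
$$\mathcal C^V_{2k,p}\ge\frac{\|f_N(T)\|}{\|f_N\|_{V(T)}}\ge\frac{\gamma\,\|R\,\mathrm{diag}(f_N'(\lambda_\kappa))\|}{\sup_{\overline{\mathbb D}}|f_N|}\ \longrightarrow\ \gamma t\,\|R\Lambda^{-1}\|\qquad(N\to\infty).$$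
The operator $\Lambda^{-1}$ is an isometry of $\ell_p^k$ onto itself and $\gamma=s\eta$, so Lemma 6(ii) gives $\mathcal C^V_{2k,p}\ge s\,(\eta t)\,k^{1-2/p}$.

**Step 5: choose the parameters.** Keep $\varepsilon$ fixed and let $\eta\to0$, as (2) allows; then $\eta t\to\frac12$. Next let $\varepsilon\to0$; then $s\to\tau_p$. The result is $\mathcal C^V_{2k,p}\ge\frac{\tau_p}2k^{1-2/p}=\frac{\tau_p}2k^{2\alpha_p}$, and $\mathcal C^W_{2k,p}\ge\mathcal C^V_{2k,p}$ by Section 2. $\square$

## 9. Odd dimensions, $p<2$, and the rate $n^{2\alpha_p}$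

**Step 1: from $2k$ to all $n\ge2$, for $p>2$.** Let $k=\lfloor n/2\rfloor\ge1$. Then $n\le2k+1\le3k$, so $k\ge n/3$. We claim
$$\mathcal C^V_{n,p}\ge\tfrac{\tau_p}2k^{2\alpha_p}.\tag{5}$$
If $n=2k$, this is Section 8. If $n=2k+1$, use $T\oplus0$ on $\ell_p^{2k}\oplus_p\mathbb C$ in place of $T$. For a unit vector $(y,c)$ the corresponding element of $W(T\oplus0)$ is $\sum_j(Ty)_j\overline{y_j}|y_j|^{p-2}$. It equals $\|y\|_p^p\,w$ with $w\in W(T)$ if $y\ne0$, and $0$ if $y=0$. So every element has the form $\rho w$ with $0\le\rho\le1$ and $w\in W(T)\subset\overline{\mathbb D}$. By Lemma 2, $V(T\oplus0)\subset\overline{\mathbb D}$. Vectors with $c=0$ show $W(T)\subset W(T\oplus0)$, hence $V(T)\subset V(T\oplus0)$, and the latter is infinite. Finally $f(T\oplus0)=f(T)\oplus f(0)$, so $\|f(T\oplus0)\|\ge\|f(T)\|$. Steps 2 to 5 of Section 8 used only these properties, so (5) follows.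

**Step 2: the rate in $n$.** Since $0\le2\alpha_p\le1$ and $\tau_p\ge1$,
$$\mathcal C^V_{n,p}\ge\tfrac{\tau_p}2k^{2\alpha_p}\ge\tfrac12\,3^{-2\alpha_p}n^{2\alpha_p}\ge\tfrac16n^{2\alpha_p}\qquad(n\ge2),$$
and $\mathcal C^W_{n,p}\ge\mathcal C^V_{n,p}$. This completes Part 1 for $p>2$. For $p=2$ it was noted in Section 2.

**Step 3: transfer to $1<p<2$.** Now $q>2$. By Lemma 4, $\mathcal C^V_{n,p}=\mathcal C^V_{n,q}$, $\alpha_p=\alpha_q$ and $\tau_p=\tau_q$, so the lower bounds of Part 1 for $\mathcal C^V_{n,q}$ are the same bounds for $\mathcal C^V_{n,p}$, and $\mathcal C^W_{n,p}\ge\mathcal C^V_{n,p}$. For Part 2, take the operator $T\in\mathcal L(\ell_q^{2k})$ from Section 7, with $q$ in the role of $p$. Its transpose acts on $\ell_p^{2k}$, and Lemma 4 gives $V(T^t)=V(T)\subset\overline{\mathbb D}$ and $\|(T^t)^m\|=\|T^m\|$ for all $m$. So Part 2 holds for $p<2$. Together with Part 3, proved in Section 2, this completes the proof of Theorem 3. $\blacksquare$
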